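# Proper holomorphic maps between matrix balls: why a source of rank at least two cannot be wider than its target

## 1. Mapping a matrix ball of rank at least two into a Euclidean ball

For positive integers $r,s$ let $M(r,s;\mathbb C)$ be the space of complex $r\times s$ matrices, and write $Z^*=\overline Z^T$.

**Definition (type-I domain).** The type-I irreducible bounded symmetric domain of size $(r,s)$ is
$$D_{r,s}=D^{\mathrm I}_{r,s}:=\{Z\in M(r,s;\mathbb C):\ \mathbf I_s-Z^*Z>0\},$$
and its rank is $\min\{r,s\}$.

The condition says $|Za|<|a|$ for all nonzero $a\in\mathbb C^s$, that is, $\|Z\|<1$ in the operator norm. So $D_{r,s}$ is the open unit ball of a norm; it is bounded and convex, hence connected. Since $\|Z^T\|=\|Z\|$, transposition gives $D_{r,s}\cong D_{s,r}$. For example, $D_{1,1}$ is the unit disc $\Delta$, $D_{n,1}$ is the Euclidean ball $\mathbb B^n$, and the diagonal matrices in $D_{2,2}$ form a bidisc.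

**Definition (proper map).** A holomorphic map $F:D\to\Omega$ between domains is proper if preimages of compact subsets of $\Omega$ are compact in $D$.

The sets $\{\|W\|\le 1-\varepsilon\}$ exhaust $D_{r,s}$ by compact sets. So if $F$ is proper into $D_{r,s}$ and a sequence $z_n$ eventually leaves every compact subset of the source, then $\|F(z_n)\|\to1$. For example, $t\mapsto t^2$ is proper from $\Delta$ to $\Delta$, while $t\mapsto t/2$ is not: the preimage of $\{|w|\le 1/2\}$ is all of $\Delta$.

Two classical facts about a bounded holomorphic function $h$ on $\Delta$ will be used throughout. By Fatou's theorem, the radial limit $\lim_{r\to1^-}h(rb)$ exists for almost every $b\in\partial\Delta$. By the theorem of F. and M. Riesz, if $h\not\equiv0$ then this limit is nonzero for almost every $b$. In particular, if the radial limits vanish almost everywhere, then $h\equiv0$. We need the first fact with a parameter.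

**Lemma 1.** Let $M$ be a connected complex manifold with a countable dense subset, and let $f:\Delta\times M\to\mathbb C^N$ be bounded and holomorphic. For almost every $b\in\partial\Delta$ the maps $f(rb,\cdot)$ converge, as $r\to1^-$, locally uniformly on $M$ to a holomorphic map $f_b$.

*Proof.* For each point $R$ of a countable dense set $Q\subset M$, Fatou's theorem gives a null set of bad $b$. The union of these null sets is null, so for almost every $b$ the radial limits exist for all $R\in Q$ at once. Fix such a $b$. The family $\{f(rb,\cdot)\}_r$ is bounded, hence normal by Montel's theorem. Every sequence $r_n\to1$ has a subsequence along which $f(r_nb,\cdot)$ converges locally uniformly to a holomorphic map, and all these limits agree on the dense set $Q$, hence everywhere. Therefore the whole family converges locally uniformly. $\square$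

**Proposition 2.** Let $p,q\ge2$ and $n\ge1$. There is no proper holomorphic map $F:D_{p,q}\to\mathbb B^n$.

*Proof.* Consider the block-diagonal matrices $t\oplus R$ with $t\in\Delta$, $R\in D_{p-1,q-1}$. Since $\|t\oplus R\|=\max\{|t|,\|R\|\}$, they lie in $D_{p,q}$. Put $f(t,R)=F(t\oplus R)$ and take $b$ as in Lemma 1. When $r\to1^-$, the point $rb\oplus R$ leaves every compact subset of $D_{p,q}$, so $|f(rb,R)|\to1$, and hence $|f_b(R)|=1$ for every $R$. Fix $R_0$. The holomorphic function $R\mapsto f_b(R_0)^*f_b(R)$ has modulus at most $1$ and equals $1$ at $R_0$, so it is identically $1$ by the maximum principle. Equality in Cauchy–Schwarz gives $f_b(R)=f_b(R_0)$.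

So for fixed $R$ the bounded holomorphic function $t\mapsto f(t,R)-f(t,R_0)$ has radial limit $0$ almost everywhere, and it vanishes identically. At $t=0$ we get that $R\mapsto F(0\oplus R)$ is constant, with value in the open ball. But when $\|R\|\to1$ the matrix $0\oplus R$ leaves every compact subset of $D_{p,q}$, so $|F(0\oplus R)|\to1$. This is a contradiction. $\square$

What changes for a target $D_{p',q'}$ of higher rank? We still get $\|f_b(R)\|=1$ for all $R$, but this no longer forces $f_b$ to be constant: the map $R\mapsto 1\oplus R$ has norm one and moves. We will see that one vector stays fixed. The lecture is about how much can be deduced from that.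

## 2. Admissible sizes and some tests by hand

The question comes from Shan Tai Chan, "Rigidity of proper holomorphic maps between type-$\mathrm{I}$ irreducible bounded symmetric domains", arXiv:2009.12803 (2020). Let $p,q,p',q'$ be integers with $2\le q<q'\le p'<p$. The source has the smaller rank $q<q'$, but it is wider, $p>p'$. For which such quadruples does a proper holomorphic map $D_{p,q}\to D_{p',q'}$ exist? The answer is: for none. We shall prove the following.

**Theorem A.** Let $p\ge q\ge2$ and $p',q'\ge1$ with $p>\max\{p',q'\}$. Then there is no proper holomorphic map $D_{p,q}\to D_{p',q'}$.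

**Theorem B.** Let $p\ge q\ge2$ and $p'\ge q'\ge1$. A proper holomorphic map $D_{p,q}\to D_{p',q'}$ exists if and only if $p\le p'$ and $q\le q'$.

Since $D_{r,s}\cong D_{s,r}$, Theorem B covers all pairs of type-I domains whose source has rank at least $2$.

**Proposition C.** For all $r,s\ge2$ there is a proper holomorphic map $D_{r+s-1,1}=\mathbb B^{r+s-1}\to D_{r,s}$.

*Existence by padding.* If $p\le p'$ and $q\le q'$, the map $Z\mapsto\begin{pmatrix}Z&0\\0&0\end{pmatrix}$ preserves the operator norm, so it is proper from $D_{p,q}$ to $D_{p',q'}$. Theorem B says that when $q\ge2$ nothing happens outside this range of sizes.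

*A dimension test.* If $F:D\to D'$ is proper between bounded domains, each fibre is a compact analytic subset of a bounded domain of $\mathbb C^N$, hence finite, and therefore $\dim D\le\dim D'$. This rules out all cases with $pq>p'q'$. But take the smallest quadruple of our question, $(p,q,p',q')=(4,2,3,3)$. Here $pq=8$ and $p'q'=9$, so the test is silent. We keep this quadruple as a running example.

*Sources of rank one.* Proposition C shows that $q\ge2$ is really needed, and its proof is a computation, so let us do it now.

*Proof of Proposition C.* For $(a,x,y)\in\mathbb C\times\mathbb C^{r-1}\times\mathbb C^{s-1}$ with $|a|^2+|x|^2+|y|^2<1$ ($x,y$ columns) put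
$$Z=\begin{pmatrix}a&y^T\\x&d\end{pmatrix},\qquad d=-\frac{xy^T}{1-a}.$$
This is holomorphic, since $|a|<1$. A $2\times2$ minor that uses the first row and the first column equals
$$ad_{ij}-x_iy_j=-\frac{a\,x_iy_j}{1-a}-x_iy_j=-\frac{x_iy_j}{1-a}=d_{ij}.$$
A $2\times2$ minor that avoids the first column is a minor of $\binom{y^T}{d}$, all of whose rows are multiples of $y^T$. One that avoids the first row is a minor of $(x,d)$, all of whose columns are multiples of $x$. So these minors vanish. Moreover $\operatorname{rank}Z\le2$, since $(x,d)$ has rank at most one and $Z$ has only one more row.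

Expand $\det(\mathbf I_s-Z^*Z)=\sum_j(-1)^je_j$, where $e_j$ is the sum of the principal $j\times j$ minors of $Z^*Z$. By Cauchy–Binet, $e_j$ is the sum of $|\mu|^2$ over all $j\times j$ minors $\mu$ of $Z$. Hence
$$\det(\mathbf I_s-Z^*Z)=1-|a|^2-|x|^2-|y|^2-\sum|d_{ij}|^2+\sum|d_{ij}|^2=1-|a|^2-|x|^2-|y|^2.$$
This is positive on the ball. The ball is connected, $\mathbf I_s-Z^*Z$ is positive definite at the origin (where $Z=0$), and no eigenvalue of it can cross $0$; so $Z\in D_{r,s}$ throughout. On a compact subset of $D_{r,s}$ the determinant is at least some $c>0$, so its preimage is closed in the ball and contained in $\{|a|^2+|x|^2+|y|^2\le1-c\}$. Hence it is compact. $\square$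

For $r=s=2$ this is a proper map $\mathbb B^3\to D_{2,2}$, $(a,x,y)\mapsto\begin{pmatrix}a&y\\x&-xy/(1-a)\end{pmatrix}$. We shall meet it again, as an obstacle.

## 3. Domains as spaces of positive planes

Let $U$ be a complex vector space with a Hermitian form $\langle\cdot,\cdot\rangle$, linear in the first slot, of signature $(q,p)$. Call a vector or a line positive, negative or null according to the sign of the form on it. Let $D=D_U$ be the set of positive definite $q$-planes $E\subset U$, an open subset of the Grassmannian.

Take $U=\mathbb C^q\oplus\mathbb C^p$ with $\langle(a,b),(a,b)\rangle=|a|^2-|b|^2$. A positive definite $q$-plane meets $0\oplus\mathbb C^p$ only in $0$, so it is a graph $\{(a,Za)\}$ with $Z\in M(p,q;\mathbb C)$. A graph is positive definite exactly when $|Za|<|a|$ for $a\ne0$. So $Z\mapsto\{(a,Za)\}$ identifies $D_{p,q}$ with $D_U$. For any $U$ of signature $(q,p)$, an orthonormal basis gives $D_U\cong D_{p,q}$.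

Likewise let $D'=D_{U'}$ with $U'=\mathbb C^{q'}\oplus\mathbb C^{p'}$. A holomorphic map $F:D\to D'$ has the form
$$F(E)=\{(a,G(E)a):a\in\mathbb C^{q'}\},\qquad G(E)\in M(p',q';\mathbb C),\quad\|G(E)\|<1 .$$
Since $\langle(a,Ga),(s,u)\rangle=s^*a-u^*Ga$, we get
$$F(E)^\perp=\{(G(E)^*u,u):u\in\mathbb C^{p'}\}, \tag{1}$$
and this space is negative definite.

**Transposition.** If $F$ is proper, so is the map $F^T:D\to D_{q',p'}$ given by $E\mapsto G(E)^T$. Moreover $u^*G$ is constant if and only if $G^T\bar u$ is constant. Thus a statement about vectors $v$ with $Gv$ constant, proved under hypotheses symmetric in $p',q'$, yields the corresponding statement about vectors $u$ with $u^*G$ constant when applied to $G^T$, with $q'$ replaced by $p'$ everywhere.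

**Definition (frame).** A frame is a pair $(x,y)$ in $U$ with $\langle x,x\rangle=1$, $\langle y,y\rangle=-1$, $\langle x,y\rangle=0$. Put $X=\{x,y\}^\perp$, of signature $(q-1,p-1)$, and for $t\in\Delta$, $R\in D_X$ put
$$E(t,R)=\mathbb C(x+ty)\oplus R\in D,\qquad f(t,R)=G(E(t,R)).$$

Indeed $\langle x+ty,x+ty\rangle=1-|t|^2>0$. The map $f$ is holomorphic with $\|f\|<1$. Example: for $x=(e_1,0)$, $y=(0,e_1)$ the plane $E(t,R)$ is the graph of $t\oplus Z'$, where $R$ is the graph of $Z'\in D_{p-1,q-1}$; this is the family from Proposition 2. With $\ell=\mathbb Cx$ and $H=y^\perp$,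
$$\{E(0,R):R\in D_X\}=D_{\ell,H}:=\{E\in D:\ \ell\subset E\subset H\}. \tag{2}$$

**Selection principle.** For any family of matrices with $n$ columns, the common kernel is already the common kernel of at most $n$ of them: add members one at a time, each lowering the dimension of the intersection, until no member lowers it further. We may list exactly $n$, with repetitions.

## 4. Fixed vectors and peeling off one dimension

In this section $p,q\ge2$, $F:D\to D'$ is proper holomorphic, and $(x,y)$ is a frame.

**Step 1 (fixed vectors at the boundary).** The purpose is to replace "$f_b$ is constant" of Proposition 2 by what remains true.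

**Lemma 3.** For almost every $b\in\partial\Delta$: $f(rb,\cdot)\to f_b$ locally uniformly on $D_X$, and there are unit vectors $v_b\in\mathbb C^{q'}$, $u_b\in\mathbb C^{p'}$ with $f_b(R)v_b=u_b$ and $f_b(R)^*u_b=v_b$ for all $R\in D_X$.

*Proof.* The manifold $D_X\cong D_{p-1,q-1}$ is connected, so Lemma 1 gives the convergence. For each $R$, $E(rb,R)$ tends in the Grassmannian to $\mathbb C(x+by)\oplus R$, which is not in $D$ because $x+by$ is null. So $E(rb,R)$ leaves every compact subset of $D$. By properness $\|f(rb,R)\|\to1$, so $\|f_b(R)\|=1$ for all $R$.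

Choose $R_0$ and a unit vector $v$ with $|f_b(R_0)v|=1$, and put $u=f_b(R_0)v$. The holomorphic function $R\mapsto u^*f_b(R)v$ has modulus at most $1$ and equals $1$ at $R_0$, so it is identically $1$. Since $|f_b(R)v|\le1$ and $|u|=1$, equality in Cauchy–Schwarz gives $f_b(R)v=u$. In the same way $|f_b(R)^*u|\le1$ and $(f_b(R)^*u)^*v=1$ give $f_b(R)^*u=v$. $\square$

**Step 2 (fixed vectors at $t=0$).** The purpose is to bring the boundary information to the center of the disc. In Proposition 2 we used that a function with zero boundary values is zero; now the functions are minors.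

**Lemma 4.** For every frame there are $v\ne0$ with $f(0,R)v$ independent of $R\in D_X$, and $u\ne0$ with $u^*f(0,R)$ independent of $R$.

*Proof.* For $R_0,\dots,R_{q'}\in D_X$ let $\Phi(t)$ be the matrix with the blocks $f(t,R_i)-f(t,R_0)$, $1\le i\le q'$, stacked on top of each other. Its $q'\times q'$ minors are bounded holomorphic functions on $\Delta$. For almost every $b$ their radial limits are minors of a matrix that has $v_b\ne0$ in its kernel, so the limits are $0$. Hence these minors vanish identically, and $\ker\Phi(0)\ne0$ for every choice of points. Fix $R_0$. By the selection principle, $R_1,\dots,R_{q'}$ can be chosen so that $\ker\Phi(0)=\bigcap_R\ker(f(0,R)-f(0,R_0))$. So this intersection is nonzero, and any nonzero $v$ in it does the job.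

For $u$, apply the argument to $f^T$, with $p'$ points $R_i$. The boundary relation is now $f_b^T\bar u_b=\bar v_b$, the complex conjugate of $f_b^*u_b=v_b$. We obtain $w\ne0$ with $f(0,R)^Tw$ constant, and $u=\bar w$ satisfies $u^*f(0,R)=(f(0,R)^Tw)^T$, which is constant. $\square$

**Step 3 (peeling).** The purpose is to split off the fixed vectors and obtain a proper map between smaller domains.

**Lemma 5.** If $p,q\ge2$ and a proper holomorphic map $D_{p,q}\to D_{p',q'}$ exists, then $p',q'\ge2$ and a proper holomorphic map $D_{p-1,q-1}\to D_{p'-1,q'-1}$ exists.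

*Proof.* Take $v,u$ from Lemma 4 for some frame. Put $w=f(0,R)v$ and $s=f(0,R)^*u=(u^*f(0,R))^*$, both independent of $R$, and $\hat v=(v,w)$, $\hat u=(s,u)$. For all $R$ we have $\hat v\in F(E(0,R))$, so $\hat v$ is positive; by (1), $\hat u\in F(E(0,R))^\perp$, so $\hat u$ is negative; and $\hat v\perp\hat u$. So $X'=\{\hat v,\hat u\}^\perp$ has signature $(q'-1,p'-1)$, and
$$F(E(0,R))=\mathbb C\hat v\oplus R',\qquad R'=F(E(0,R))\cap\hat v^\perp\subset X',$$
with $R'$ positive definite of dimension $q'-1$. It depends holomorphically on $R$: the fixed functional $\langle\cdot,\hat v\rangle$ is nonzero on the holomorphically varying space $F(E(0,R))$, and $R'$ is its kernel there.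

The map $R\mapsto E(0,R)$ from $D_X$ to $D$ is proper. Indeed, if the planes $E(0,R_n)$ lie in a compact subset of $D$, a subsequence converges to some $E\in D$ with $x\in E\subset y^\perp$, and then $R_n=E(0,R_n)\cap x^\perp$ converges along it to $E\cap x^\perp\in D_X$. Hence $R\mapsto F(E(0,R))$ is proper into $D'$. Let $Y$ be the space of positive definite $(q'-1)$-planes of $X'$. The map $\psi:R'\mapsto\mathbb C\hat v\oplus R'$ is continuous from $Y$ to $D'$. If $C\subset Y$ is compact, then $\{R:R'\in C\}$ is closed and lies in the preimage of the compact set $\psi(C)$ under a proper map, so it is compact. Thus $R\mapsto R'$ is proper into $Y$.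

Since $p-1,q-1\ge1$, $D_X$ is not compact, so the proper map $R\mapsto R'$ is not constant. If $q'=1$ then $R'=0$, and if $p'=1$ then $R'=X'$; both are constant. So $p',q'\ge2$, and $R\mapsto R'$ is a proper holomorphic map $D_X\to D_{X'}$, as required. $\square$

**Corollary 6.** If a proper holomorphic map $D_{p,q}\to D_{p',q'}$ exists, then $\min\{p,q\}\le\min\{p',q'\}$.

*Proof.* Apply Lemma 5 $\min\{p,q\}-1$ times; each time both source sizes are still at least $2$. At the end the target sizes $p'-\min\{p,q\}+1$ and $q'-\min\{p,q\}+1$ are still at least $1$. $\square$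

**Step 4 (reduction to $q=2$).** The purpose is to have only lines and $2$-planes to deal with. Suppose $F$ contradicts Theorem A. Applying Lemma 5 $q-2$ times gives a proper map $D_{p-q+2,\,2}\to D_{p'-q+2,\,q'-q+2}$, and still $p-q+2>\max\{p'-q+2,q'-q+2\}$. So *from now on, until the end of Section 9*,
$$q=2,\qquad F:D_{p,2}\to D_{p',q'}\ \text{is proper holomorphic},\qquad p>\max\{p',q'\},$$
and we look for a contradiction. By Lemma 5, $p',q'\ge2$, so $p\ge3$. These hypotheses are symmetric in $p'$ and $q'$.

## 5. Peeling ends at balls; spaces attached to a line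

The obvious plan is to peel once more. Then the source becomes the ball $\mathbb B^{p-1}$, the target $D_{p'-1,q'-1}$, and one hopes that no such map exists. In the running example, $D_{4,2}\to D_{3,3}$ is peeled to $\mathbb B^3\to D_{2,2}$, and by Proposition C *this map exists*. Peeling uses a single frame, and one frame does not contain enough information.

We must therefore stop at $q=2$ and compare all frames. Let $P_+\subset\mathbb P(U)$ be the set of positive lines and $S\subset\mathbb P(U)$ the set of null lines. $P_+$ is open, and it is connected: scaling the $\mathbb C^p$-component of $(a,b)$ to $0$ deforms it inside itself to $\mathbb P(\mathbb C^2)$.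

For $\ell\in P_+$ let $D_\ell=\{E\in D:E\supset\ell\}$. Writing $E=\ell\oplus R$ with $R\subset\ell^\perp$, we see that $D_\ell$ is the set of positive lines of $\ell^\perp$, which has signature $(1,p)$. So $D_\ell$ is a ball $B\subset\mathbb C^p\subset\mathbb P(\ell^\perp)$. If $H\supset\ell$ is a hyperplane of $U$ with $H^\perp$ negative, then $D_{\ell,H}$ is the section $L\cap B$ by the hyperplane $L=\mathbb P(\ell^\perp\cap H)$ of $\mathbb P(\ell^\perp)$. Every hyperplane $L$ of $\mathbb P(\ell^\perp)$ that meets $B$ arises so: a hyperplane of $\ell^\perp$ containing a positive vector $z$ has its orthogonal complement in $\ell^\perp\cap z^\perp$, which is negative definite. Let $\mathcal L$ be the set of these $L$. It is open in the dual projective space, and $\dim\mathcal L=p$. We use $H$ and $L$ interchangeably.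

**Definition (fixed spaces).** For $\ell\in P_+$ put
$$K(\ell)=\{v\in\mathbb C^{q'}:G(E)v\text{ constant on }D_\ell\},\qquad J(\ell)=\{u\in\mathbb C^{p'}:u^*G(E)\text{ constant on }D_\ell\},$$
and define $K(\ell,H)\supset K(\ell)$, $J(\ell,H)\supset J(\ell)$ in the same way with $D_{\ell,H}$ in place of $D_\ell$.

Every $(\ell,H)$ comes from a frame (normalize $x\in\ell$, $y\in H^\perp$), so by (2) and Lemma 4
$$K(\ell,H)\ne0,\qquad J(\ell,H)\ne0\qquad\text{for all }(\ell,H). \tag{3}$$

*Example (the identity of $D_{p,2}$; here $p=p'$, outside our hypothesis).* Now $G(E)=Z$. For $\ell=[(a,b)]$, $D_\ell$ is a nonempty open part of the affine space $\{Z:Za=b\}$, with directions $\{W:Wa=0\}$. So $K(\ell)=\mathbb Ca$, and $J(\ell)=\{u:u^*W=0\text{ whenever }Wa=0\}=0$. For $H=(c,d)^\perp$, formula (1) shows that $E\subset H$ means $c=Z^*d$, so the directions are the $W$ with $Wa=0$, $d^*W=0$, and $J(\ell,H)=\mathbb Cd$. Thus $J(\ell,H)\neq0$ depends on $H$, and nothing is left in $J(\ell)$. We shall see that $p>\max\{p',q'\}$ excludes exactly this behavior: the fixed vectors then depend on $\ell$ alone.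

The plan from here is as follows. First show $K(\ell)\ne0\ne J(\ell)$. These spaces give a positive definite space $V(\ell)$ and a negative definite space $N(\ell)$ in $U'$ for every positive line. Then show that $V$ depends rationally on $\ell$ and $N$ conjugate-rationally, so that both extend to null lines. There, the relations of Lemma 3 force a common vector. Finally, transport this incidence back to positive lines, where it contradicts definiteness.

## 6. Fixed vectors depend on the line only

**Step 5 (removing $H$).** The purpose is to pass from $(\ell,H)$ to $\ell$. This is the step that uses $p>\max\{p',q'\}$.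

We use textbook facts on analytic sets. The common zero set of a family of holomorphic functions, even an infinite one, is analytic. An analytic set is a countable union of complex submanifolds of dimension at most its own. A smooth map from a manifold (with countable base) into one of larger dimension has an image of measure zero.

**Lemma 7.** For every $\ell\in P_+$: $K(\ell,H)=K(\ell)$ and $J(\ell,H)=J(\ell)$ for all $H$ outside a null set of $\mathcal L$. In particular $K(\ell)\ne0\ne J(\ell)$.

*Proof.* By transposition it suffices to treat $K$. Write $g=G|_{D_\ell}:B\to M(p',q';\mathbb C)$ and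
$$\mathcal K=\{(L,[v])\in\mathcal L\times\mathbb P^{q'-1}:\ gv\text{ constant on }L\cap B\}.$$

*$\mathcal K$ is analytic.* Every $L\in\mathcal L$ meets $B$, so it is an affine hyperplane of $\mathbb C^p$. Near a given $L_0$, in suitable affine coordinates, the elements of $\mathcal L$ are
$$z_p=\alpha_0+\sum_{i<p}\alpha_iz_i , \tag{4}$$
and $\alpha=(\alpha_0,\dots,\alpha_{p-1})$ are local coordinates of $\mathcal L$. Let $z_0'$ be the first $p-1$ coordinates of a point of $L_0\cap B$, and let $\varphi_L(s)$ be the point of $L$ with first coordinates $z'_0+s$, which lies in $B$ for small $s$ and $L$ near $L_0$. Since $L\cap B$ is convex, hence connected, the identity theorem shows that $gv$ is constant on $L\cap B$ if and only if $(g(\varphi_L(s))-g(\varphi_L(0)))v=0$ for all small $s$. These conditions are holomorphic in $L$ and linear in $v$. So $\mathcal K$ is analytic. Let $\mathcal K^0\subset\mathcal K$ be the open subset where $v\notin K(\ell)$.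

*Claim: if $v\notin K(\ell)$, the analytic set $\mathcal L_v=\{L\in\mathcal L:gv\text{ constant on }L\cap B\}$ has dimension at most $1$.* Otherwise $\mathcal L_v$ contains a $2$-dimensional complex submanifold $T$. Let $I=\{(z,L):L\in T,\ z\in L\cap B\}$, a manifold of dimension $2+(p-1)=p+1$, with projection $\pi:I\to B$. Near some $L_0\in T$ parametrize $T$ by $\tau\in\mathbb C^2$ near $\tau_0$; in (4) this gives an immersion $\tau\mapsto\alpha(\tau)$, and
$$\pi(\tau,z')=\Big(z',\ \alpha_0(\tau)+\sum_{i<p}\alpha_i(\tau)z_i\Big).$$
Take a nonzero tangent vector $\dot\tau$ at $\tau_0$. Then $\dot\alpha\ne0$, so $\dot\alpha_0+\sum_{i<p}\dot\alpha_iz_i$ is a nonzero affine function of $z'$, and it is nonzero at some $z'$ whose point on $L_0$ lies in $B$. There $\pi$ is a submersion, and hence it is one on a nonempty open set $I^0\subset I$. So $\pi(I^0)$ is open, and the fibers of $\pi|_{I^0}$ have dimension $1$. A fiber over $z$ injects into $T$, so infinitely many $L\in T$ pass through each $z\in\pi(I^0)$. Take two distinct ones, $L$ and $L'$. As $gv$ is constant on $L\cap B$ and on $L'\cap B$, its differential at $z$ kills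 $T_zL$ and $T_zL'$, and $T_zL+T_zL'=\mathbb C^p$. So $d(gv)_z=0$ for all $z$ in a nonempty open set, and $gv$ is constant on $B$. This contradicts $v\notin K(\ell)$ and proves the claim.

*Counting dimensions.* We show $\dim\mathcal K^0\le q'$. Let $n=\dim\mathcal K^0$. On the regular part of a component of dimension $n$, take a point where the projection to $\mathbb P^{q'-1}$ has its maximal rank $\rho\le q'-1$. Near this point the rank is constant, so the fiber through it is a manifold of dimension $n-\rho$. It lies in some $\mathcal L_v\times\{[v]\}$ with $v\notin K(\ell)$, so $n-\rho\le1$ by the claim, and $n\le q'$. Now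
$$q'\le p-1<p=\dim\mathcal L .$$
So $\mathcal K^0$ is a countable union of manifolds of dimension less than $\dim\mathcal L$, and its image in $\mathcal L$ is a null set. For $L$ outside this null set, every $v\ne0$ with $gv$ constant on $L\cap B$ lies in $K(\ell)$, that is, $K(\ell,H)=K(\ell)$. By (3), $K(\ell)\ne0$. The transposed argument uses $p'\le p-1$. $\square$

For $\ell\in P_+$ put
$$V(\ell)=\bigcap_{E\in D_\ell}F(E)=\{(v,G(E)v):v\in K(\ell)\},\qquad N(\ell)=\bigcap_{E\in D_\ell}F(E)^\perp=\{(G(E)^*u,u):u\in J(\ell)\},$$
with any $E\in D_\ell$ on the right. Indeed $(v,w)$ lies in all $F(E)$ exactly when $w=G(E)v$ for all $E\in D_\ell$, and by (1) $(s,u)$ lies in all $F(E)^\perp$ exactly when $s=G(E)^*u$ for all of them. So $V(\ell)$ is positive definite, $N(\ell)$ is negative definite, and both are nonzero. Let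
$$k=\min_{P_+}\dim K\ge1,\qquad k'=\min_{P_+}\dim J\ge1 .$$
In the identity example $V(\ell)=\ell$ and $N(\ell)=0$.

## 7. Rational dependence on the line

**Step 6 (meromorphic bases).** The purpose is to choose bases of $V(\ell)$ and $N(\ell)$ that depend meromorphically, resp. conjugate-meromorphically, on $\ell$, normalized so that we can control their limits later. A meromorphic function is locally a quotient $g/h$ of holomorphic functions with $h\not\equiv0$. On a connected manifold, two meromorphic functions that agree on a nonempty open set are equal. A proper analytic subset of a connected manifold is closed and nowhere dense. For an index set $I$ we write $\mathrm{pr}_I$ for the projection to the coordinates in $I$.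

**Lemma 8.** There are a matrix $A$ with $k$ columns whose entries are meromorphic on $P_+$, a matrix $B$ with $k'$ columns such that the entries of $\overline B$ are meromorphic on $P_+$, and a closed nowhere dense set $\Sigma\subset P_+$, such that for $\ell\notin\Sigma$ the entries of $A,\overline B$ are holomorphic near $\ell$ and the columns of $A(\ell)$, $B(\ell)$ are bases of $V(\ell)$, $N(\ell)$. Moreover there is a set $I$ of $k$ indices in $\{1,\dots,q'\}$ such that the upper $q'\times k$ block $a$ of $A$ satisfies $\mathrm{pr}_Ia=\mathrm{Id}$, and $K(\ell)\cap\ker\mathrm{pr}_I=0$ for $\ell\notin\Sigma$. Similarly for a set $I'$ of $k'$ indices in $\{1,\dots,p'\}$, the lower $p'\times k'$ block of $\overline B$, and the space $\overline{J(\ell)}$.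

*Proof.* *Local equations for $K(\ell)$.* Let $\ell_0\in P_+$, let $E_0=\ell_0\oplus\mathbb Cr_0\in D$, and let $C$ be a complement of $E_0$ in $U$. For $\ell$ in a small connected neighborhood $O$ of $\ell_0$ and for $s$ in a small ball around $0$ in $C$ put $E(\ell,s)=\ell+\mathbb C(r_0+s)$. As $D$ is open, $E(\ell,s)\in D_\ell$, and $E(\ell,s)$ is holomorphic in $(\ell,s)$. We may take $O$ so small that $U=\ell\oplus\mathbb Cr_0\oplus C$ for $\ell\in O$. The planes containing $\ell$ are the lines of $U/\ell$, and $s\mapsto r_0+s$ is an affine chart of $\mathbb P(U/\ell)$; so for fixed $\ell$ the map $s\mapsto E(\ell,s)$ is an open embedding into $D_\ell$. As $D_\ell$ is connected, the identity theorem shows that $K(\ell)$ is the common kernel of the matrices $G(E(\ell,s))-G(E(\ell,0))$. For a tuple $\mathbf s=(s_1,\dots,s_{q'})$ let $\Phi_{\mathbf s}(\ell)$ be the stack of the matrices $G(E(\ell,s_i))-G(E(\ell,0))$. It is holomorphic on $O$, $K(\ell)\subset\ker\Phi_{\mathbf s}(\ell)$, and for each $\ell\in O$ some $\mathbf s$ gives equality, by the selection principle.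

*The exceptional set.* Choose $\ell_1$ with $\dim K(\ell_1)=k$, and $I$ such that $\mathrm{pr}_I:K(\ell_1)\to\mathbb C^I$ is an isomorphism. Put $C_I=\{\ell\in P_+:K(\ell)\cap\ker\mathrm{pr}_I\ne0\}$. On $O$ it is the common zero set, for all $\mathbf s$, of all $q'\times q'$ minors of $\binom{\Phi_{\mathbf s}(\ell)}{\mathrm{pr}_I}$. Indeed, if $\ell\in C_I$, all these matrices have a kernel; and if $\ell\notin C_I$, an $\mathbf s$ with $\ker\Phi_{\mathbf s}(\ell)=K(\ell)$ gives a matrix of rank $q'$. So $C_I$ is analytic. As $\ell_1\notin C_I$ and $P_+$ is connected, $C_I$ is closed and nowhere dense. For $\ell\notin C_I$, $\mathrm{pr}_I$ is injective on $K(\ell)$, so $\dim K(\ell)\le k$, hence $=k$. So there is a unique $q'\times k$ matrix $a(\ell)$ whose columns form a basis of $K(\ell)$ and with $\mathrm{pr}_Ia(\ell)=\mathrm{Id}$.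

*$a$ is meromorphic.* Near any $\ell_0$, choose $\mathbf s$ such that $\binom{\Phi_{\mathbf s}}{\mathrm{pr}_I}$ has rank $q'$ at some point of $O$, and at $\ell_0$ itself if $\ell_0\notin C_I$. Choose $q'$ rows forming a submatrix $M$ with $\det M\ne0$ at that point. On $O\setminus C_I$ we have $\Phi_{\mathbf s}a=0$ and $\mathrm{pr}_Ia=\mathrm{Id}$, so $Ma$ is a constant matrix, with rows that are either $0$ or rows of $\mathrm{Id}$. Where $\det M\ne0$, Cramer's rule gives $a=M^{-1}\cdot(\text{constant matrix})$. Hence $a$ extends meromorphically to $O$, and it is holomorphic near $\ell_0$ if $\ell_0\notin C_I$. These local expressions agree with $a$ on a dense open set, so they glue to a meromorphic matrix $a$ on $P_+$, and $\mathrm{pr}_Ia=\mathrm{Id}$ persists. Put $A=\binom{a}{G(E)a}$ with $E=E(\ell,0)$ locally. For $\ell\notin C_I$ this does not depend on the choice of $E\in D_\ell$, so $A$ is globally defined, and its columns form a basis of $V(\ell)$.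

*The matrix $B$.* Apply the same construction to $G^T$. The space of $w\in\mathbb C^{p'}$ with $G(E)^Tw$ constant on $D_\ell$ is $\overline{J(\ell)}$. We obtain an index set $I'$ and a meromorphic normalized basis matrix $a^\sharp$ of $\overline{J(\ell)}$, and we define $B$ by $\overline B=\binom{G(E)^Ta^\sharp}{a^\sharp}$. The columns of $B$ are the vectors $(G(E)^*u,u)$ with $u$ a column of $\overline{a^\sharp}$, so they form a basis of $N(\ell)$ off the exceptional set. Let $\Sigma$ be the union of the two exceptional sets. $\square$

**Step 7 (separate rationality).** The purpose is a criterion that lets us check rationality on lines only.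

**Lemma 9.** Let $f$ be holomorphic on a polydisc $\Delta_1\times\dots\times\Delta_m$ centered at $0$, and rational in each variable separately, for arbitrary fixed values of the other variables. Then $f$ is rational.

*Proof.* Over any field, call a power series $\sum h_is^i$ rational of degree at most $d$ if there are polynomials $P,Q$ of degree at most $d$ with $Q\not\equiv0$ and $Q\cdot\sum h_is^i=P$. Comparing coefficients, this holds if and only if there is $(q_0,\dots,q_d)\ne0$ with $\sum_jq_jh_{i-j}=0$ for all $i>d$ (where $h_l:=0$ for $l<0$). Equivalently, the matrix $(h_{i-j})_{i>d,\,0\le j\le d}$ has rank at most $d$, that is, all its $(d+1)$-minors vanish. For example, $h_i=1$ for all $i$ and $d=1$: the rows are $(1,1)$, and $(q_0,q_1)=(1,-1)$ recovers $(1-s)\sum s^i=1$.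

We argue by induction on $m$; $m=1$ is trivial. Write the variables as $(s,y)$ with $s\in\Delta_1$, and $f=\sum_if_i(y)s^i$.

*Uniform degree in $s$.* The set $Y_d$ of those $y$ for which $f(\cdot,y)$ is rational of degree at most $d$ is the common zero set of minors in the $f_i(y)$, so it is analytic. The union of all $Y_d$ is the whole polydisc of the $y$. By Baire, some $Y_d$ has interior points, and so it is everything. Fix this $d$.

*The coefficients $f_i$ are rational.* Fix all $y_l$ with $l\ne j$. The previous argument in the variables $(y_j,s)$, with the roles exchanged, gives $d_j$ such that for every $s$ the function $f(s,\cdot)$ is rational in $y_j$ of degree at most $d_j$. For $i\ge1$ consider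
$$g_h=\frac1{i!\,h^i}\sum_{n=0}^i(-1)^{i-n}\binom inf(nh,\cdot)$$
for small $h\neq0$. Since $\sum_n(-1)^{i-n}\binom inn^m$ is $0$ for $m<i$ and $i!$ for $m=i$, we get $g_h=f_i+\sum_{m>i}c_mf_mh^{m-i}$ with $|c_m|\le2^ii^m/i!$. By the Cauchy estimates for the $f_m$, $g_h\to f_i$ locally uniformly in $y_j$ as $h\to0$. As a linear combination of $i+1$ rational functions of degree at most $d_j$, $g_h$ is rational in $y_j$ of degree at most $(i+1)d_j$. Its Taylor coefficients in $y_j$ converge to those of $f_i$, and the vanishing of minors is a closed condition. So $f_i$ is rational in $y_j$. For $i=0$, $f_0=f(0,\cdot)$ is rational in $y_j$ directly. Since $j$ and the other variables were arbitrary, the induction hypothesis shows that each $f_i$ is a rational function of $y$.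

*Conclusion.* All $(d+1)$-minors of $(f_{i-j}(y))_{i>d,\,0\le j\le d}$ vanish for every $y$. So over the field $\mathbb C(y)$ this matrix has rank at most $d$, and there is a nonzero $(q_0,\dots,q_d)\in\mathbb C(y)^{d+1}$ with $(\sum_jq_js^j)f=P\in\mathbb C(y)[s]$. Clearing denominators in $y$, we get $Qf=\widetilde P$ with polynomials $Q\not\equiv0$ and $\widetilde P$ in $(s,y)$. So $f$ is rational. $\square$

**Step 8 (extension to all of $\mathbb P(U)$).** The purpose is to reach the null lines. Here $q=2$ enters: $P_+$ contains whole projective lines, namely $\mathbb P(E)$ for $E\in D$.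

**Lemma 10.** Every meromorphic function $f$ on $P_+$ is the restriction of a rational function on $\mathbb P(U)$.

*Proof.* Let $f$ be holomorphic near $[x]\in P_+$. The set of $w$ for which $\mathrm{span}(x,w)$ is a positive definite $2$-plane is open, and nonempty since $q=2$. A nonempty open set is not contained in a proper subspace, so we can choose $e_1,\dots,e_{p+1}$ in it such that $x,e_1,\dots,e_{p+1}$ is a basis of $U$. In the chart $c\mapsto[x+\sum c_je_j]$, for all $c$ in a small polydisc, $f$ is holomorphic and each $\mathrm{span}(x+\sum_{i\ne j}c_ie_i,\ e_j)$ is a positive definite $2$-plane.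

So each coordinate line through the polydisc, completed by the point $[e_j]$, is a projective line $\Lambda\subset P_+$, and $\Lambda$ is not contained in the polar set of $f$. The points of $\Lambda$ near which $\Lambda$ lies in the polar set form an open and closed subset of $\Lambda$, which is not all of $\Lambda$, hence is empty. Writing $f=g/h$ locally in lowest terms, so that the polar set is $\{h=0\}$, we therefore have $h|_\Lambda\not\equiv0$ near every point of $\Lambda$, and $f|_\Lambda$ is a meromorphic function on $\mathbb P^1$. Such a function is rational. Thus $f$ is rational in each $c_j$ separately, and by Lemma 9 it is rational near $[x]$. A rational function on $\mathbb P(U)$ that agrees with $f$ near $[x]$ agrees with $f$ on the connected set $P_+$. $\square$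

So $A$ and $\overline B$ extend to matrices of rational functions on $\mathbb P(U)$; we keep the notation, and $\mathrm{pr}_Ia=\mathrm{Id}$ still holds, as does its analogue for $I'$. Let $\Pi\subset\mathbb P(U)$ be a proper algebraic subset off which all their entries are regular.

## 8. A common vector over every null line

**Step 9 (incidence).** The purpose is to show that the extensions of $V$ and $N$ meet over null lines. The reason is visible in Lemma 3: the vector $(v_b,u_b)$ is of the form $(v,f_b(R)v)$, a limit of vectors of $F(E)$, and it is also of the form $(f_b(R)^*u,u)$, a limit of vectors of $F(E)^\perp$. We must show that it really lies in both column spaces.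

**Lemma 11.** For every $\ell\in S\setminus\Pi$: $\operatorname{rank}[A(\ell),B(\ell)]<k+k'$.

*Proof.* *Choice of a good frame.* $A$ and $B$ are continuous on $S\setminus\Pi$, so the condition is closed there. It suffices to find a point satisfying it in every neighborhood $S_0\subset S\setminus\Pi$ of $\ell$, open in $S$. A null vector $(a,b)$ has $|a|=|b|\neq0$; after scaling, $|a|=1$. So $\ell=[x_0+y_0]$ with the frame $x_0=(a,0)$, $y_0=(0,b)$. We choose a frame $(x,y)$ arbitrarily close to $(x_0,y_0)$ with
$$[x]\notin\Sigma\cup\Pi,\qquad K([x],H)=K([x]),\qquad J([x],H)=J([x])\qquad(H=y^\perp). \tag{5}$$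
First perturb $x_0$ to $x$, which is possible since $\Sigma\cup(\Pi\cap P_+)$ is closed and nowhere dense in $P_+$. Then choose $y\in x^\perp$. The correspondence between negative lines $[y]$ of $x^\perp$ and elements of $\mathcal L$ is a diffeomorphism, so by Lemma 7 the $[y]$ violating (5) form a null set, and a good $y$ exists near $y_0$. Let $\ell(t)=[x+ty]$. If $(x,y)$ is close enough to $(x_0,y_0)$, then $\ell(b)\in S_0$ for all $b$ in an arc $\beta\subset\partial\Delta$ around $1$.

*The equations along the disc.* Fix $R_0\in D_X$. By (2), (5) and the selection principle, choose $R_1,\dots,R_{q'}\in D_X$ such that the stack $\Phi(t)$ of the $f(t,R_i)-f(t,R_0)$ satisfies $\ker\Phi(0)=K([x],H)=K([x])$. Since $[x]\notin\Sigma$, $\ker\Phi(0)\cap\ker\mathrm{pr}_I=0$. So some $q'\times q'$ minor $\delta(t)$ of $\binom{\Phi(t)}{\mathrm{pr}_I}$ has $\delta(0)\ne0$, and $\delta$ is bounded and holomorphic on $\Delta$. As $E(t,R_i)\in D_{\ell(t)}$, for $t$ near $0$, where $\ell(t)\notin\Sigma$, we have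
$$\Phi(t)\,a(\ell(t))=0,\qquad A(\ell(t))=\binom{a(\ell(t))}{f(t,R_0)\,a(\ell(t))}. \tag{6}$$
Since $\ell(0)\notin\Pi$, $A(\ell(t))$ is rational in $t$. As $\Phi$ and $f(\cdot,R_0)$ are holomorphic on $\Delta$, (6) holds on all of $\Delta$ as an identity of meromorphic functions.

*Passing to the boundary.* For almost every $b\in\beta$ the conclusion of Lemma 3 holds and, by the theorem of F. and M. Riesz, $\delta$ has a nonzero radial limit at $b$. Fix such $b$. Since $\ell(b)\notin\Pi$, $A(\ell(t))$ is regular at $t=b$. Let $t=rb\to b$ in (6) and put $\Phi_b=\lim\Phi(rb)$. Then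
$$\Phi_b\,a(\ell(b))=0,\qquad\mathrm{pr}_I\,a(\ell(b))=\mathrm{Id},\qquad\ker\Phi_b\cap\ker\mathrm{pr}_I=0,$$
the last because $\lim\delta(rb)\ne0$ is a $q'\times q'$ minor of $\binom{\Phi_b}{\mathrm{pr}_I}$. So $\dim\ker\Phi_b\le k$, while the $k$ columns of $a(\ell(b))$ lie in $\ker\Phi_b$ and are independent. Hence $\ker\Phi_b$ is the column space of $a(\ell(b))$. By Lemma 3, $v_b\in\ker\Phi_b$, so $v_b=a(\ell(b))\xi$ for some $\xi$, and (6) in the limit gives
$$A(\ell(b))\xi=(v_b,f_b(R_0)v_b)=(v_b,u_b).$$

*The transposed side.* Use the same frame and the same $R_0$. Choose $R'_1,\dots,R'_{p'}\in D_X$ such that the stack $\Phi^\sharp$ of the $f(t,R_i')^T-f(t,R_0)^T$ satisfies $\ker\Phi^\sharp(0)=\overline{J([x],H)}=\overline{J([x])}$. As $[x]\notin\Sigma$, a $p'\times p'$ minor $\delta^\sharp$ of $\binom{\Phi^\sharp}{\mathrm{pr}_{I'}}$ is nonzero at $t=0$. As before, $\Phi^\sharp(t)a^\sharp(\ell(t))=0$ and $\overline{B(\ell(t))}=\binom{f(t,R_0)^Ta^\sharp(\ell(t))}{a^\sharp(\ell(t))}$ on $\Delta$. For almost every $b\in\beta$ both $\delta$ and $\delta^\sharp$ have nonzero radial limits; take such a $b$ in the previous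 paragraph. Then $\ker\Phi^\sharp_b$ is the column space of $a^\sharp(\ell(b))$. By $f_b(R)^T\bar u_b=\bar v_b$ for all $R$, it contains $\bar u_b$, so $\bar u_b=a^\sharp(\ell(b))\bar\eta$ for some $\eta$, and
$$\overline{B(\ell(b))}\,\bar\eta=(f_b(R_0)^T\bar u_b,\bar u_b)=(\bar v_b,\bar u_b),\qquad\text{i.e.}\qquad B(\ell(b))\eta=(v_b,u_b)\ne0 .$$
So $A(\ell(b))\xi-B(\ell(b))\eta=0$ with $(\xi,\eta)\ne0$, and the rank at $\ell(b)\in S_0$ is less than $k+k'$. $\square$

## 9. Transport of the incidence along a conic

**Step 10 (contradiction).** The purpose is to carry the incidence from null lines to positive lines. The difficulty is that $[A(\ell),B(\ell)]$ is not holomorphic in $\ell$: its $B$-part is conjugate-rational. On the unit circle $\bar t=1/t$, so we may evaluate $B$ along a curve that is polynomial in $\bar t$ and agrees with $\ell(t)$ for $|t|=1$.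

Try first a line: $\ell(t)=x+ty$ for a frame $(x,y)$, and $m(t)=y+\bar tx$, which equals $\bar t\,\ell(t)$ when $|t|=1$. The matrix $[A([\ell(t)]),B([m(t)])]$ is then rational in $t$, but at $t=0$ we land on $A([x])$ and $B([y])$ with $[y]$ negative, and Lemma 8 says nothing about $B$ at a negative line. A conic comes back to a positive line.

As $q=2$ we can choose pairwise orthogonal $x,y,w\in U$ with
$$\langle x,x\rangle=\langle w,w\rangle=1,\qquad\langle y,y\rangle=-2 .$$
The unitary group $U(2,p)$ of the form acts transitively on $P_+$, so the maps $g\mapsto[gx]$ and $g\mapsto[gw]$ to $P_+$ are open. Hence the preimages of the open dense set $P_+\setminus(\Sigma\cup\Pi)$ under both maps are open and dense, and they have a common point $g$. Replacing $(x,y,w)$ by $(gx,gy,gw)$, we may assume $[x],[w]\notin\Sigma\cup\Pi$. Put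
$$\ell(t)=x+ty+t^2w,\qquad m(t)=w+\bar t\,y+\bar t^{\,2}x .$$
Both have square norm $1-2|t|^2+|t|^4=(1-|t|^2)^2$, so they are null for $|t|=1$. For $|t|=1$ we have $m(t)=\bar t^{\,2}\ell(t)$, so $[m(t)]=[\ell(t)]\in S$. Consider
$$\Theta(t)=\big[A([\ell(t)]),\ B([m(t)])\big].$$

*$\Theta$ is rational in $t$ and regular at $0$.* For $A([\ell(t)])$ this holds because $\ell$ is polynomial in $t$ and $[\ell(0)]=[x]\notin\Pi$. Next, $\overline B$ is rational and $m$ is polynomial in $\bar t$ with $[m(0)]=[w]\notin\Pi$. So $\overline{B([m(t)])}$ is rational in $\bar t$, and its conjugate $B([m(t)])$ is rational in $t$, regular at $0$.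

*$\operatorname{rank}\Theta<k+k'$ for all $t$ where $\Theta$ is regular.* Some homogeneous polynomial vanishing on $\Pi$ is nonzero at $\ell(0)$, so $[\ell(t)]\in\Pi$ for only finitely many $t$. For the other $t$ with $|t|=1$ we have $\Theta(t)=[A(\ell),B(\ell)]$ with $\ell=[\ell(t)]\in S\setminus\Pi$, and Lemma 11 gives $\operatorname{rank}\Theta(t)<k+k'$. So all $(k+k')$-minors of $\Theta$, rational functions of $t$, vanish at infinitely many points, hence identically.

*At $t=0$.* As $[x],[w]\notin\Sigma$, the columns of $A([x])$ form a basis of the positive definite space $V([x])$, and those of $B([w])$ form a basis of the negative definite space $N([w])$. Such spaces intersect in $0$. So $\operatorname{rank}\Theta(0)=k+k'$, a contradiction. This proves Theorem A. $\square$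

## 10. Theorem B, the original quadruples, and sharpness

*Proof of Theorem B.* If $p\le p'$ and $q\le q'$, the padding map of Section 2 is proper. Conversely, suppose a proper holomorphic map $D_{p,q}\to D_{p',q'}$ exists. Then $q=\min\{p,q\}\le\min\{p',q'\}=q'$ by Corollary 6, and $p\le\max\{p',q'\}=p'$ by Theorem A. $\square$

*The question as posed.* If $2\le q<q'\le p'<p$, then $p\ge q\ge2$ and $p>p'=\max\{p',q'\}$. By Theorem A there is no proper holomorphic map $D^{\mathrm I}_{p,q}\to D^{\mathrm I}_{p',q'}$. The set of quadruples $(p,q,p',q')$ in this range for which such a map exists is empty; in particular there is none from $D_{4,2}$ to $D_{3,3}$.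

*The hypotheses.* For $q=1$ the analogues of Theorems A and B fail: by Proposition C, with $p'\ge q'\ge2$ and $p=p'+q'-1>p'$, there is a proper map $D_{p,1}\to D_{p',q'}$. So $q\ge2$ cannot be dropped. And the inequality $p>\max\{p',q'\}$ in Theorem A cannot be relaxed to $p\ge\max\{p',q'\}$, since for $p=p'\ge q'\ge q$ the padding map is proper. In that situation the identity of $D_{p,2}$ shows which part of the proof breaks: $J(\ell)=0$, so the conclusion of Lemma 7 is false there.
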